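\title{The mixing time of $X_{n+1}=aX_n+b_n$ modulo almost every integer}

\begin{abstract}
Let $a\ge2$ be an integer, and let $X_0=0$, $X_{n+1}=aX_n+b_n$, where the $b_n$ are independent and uniform on $\{0,1\}$. We prove that the mixing time of $X_n \bmod q$ is $(1+o(1))\log_2 q$ for almost all $q$ coprime to $a$, which matches the lower bound obtained by counting. For $a=2$ this holds for every odd $q$. For $a\ge3$ it fails for some moduli: if $q=a^k-1$, the mixing time is at least $c_a\log q\log\log q$. For general finitely supported steps whose differences have greatest common divisor $1$, the mixing time is $(1+o(1))\log q/h$ for almost all $q$ coprime to $a$, where $h$ is the entropy rate of $X_n$. The proof splits the base-$a$ digits of $X_n$ into two independent parts: most digits control collisions modulo $q$ on average over $q$, and the remaining few make every Fourier coefficient small.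
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix an integer $a\ge2$ and a probability measure $\mu$ on $\mathbf Z$ with finite support. Let $b_0,b_1,\dots$ be independent random variables with law $\mu$, and let
\[
X_0=0,\qquad X_{n+1}=aX_n+b_n .
\]
For a positive integer $q$ the residues $X_n\bmod q$ form a Markov chain on $\mathbf Z/q\mathbf Z$. Let $\pi_n$ be the law of $X_n \bmod q$ and $u_q$ the uniform distribution. Their total variation distance
\[
\mathrm{TV}_q(n)=\max_{B\subset\mathbf Z/q\mathbf Z}\big|\pi_n(B)-u_q(B)\big|=\frac12\sum_{x\bmod q}\Big|\pi_n(x)-\frac1q\Big|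
\]
measures how well the best event distinguishes the chain at time $n$ from a uniform residue. For $\varepsilon\in(0,1)$ the \emph{mixing time} $t_q(\varepsilon)$ is the least $n$ with $\mathrm{TV}_q(n)\le\varepsilon$, and $\infty$ if there is none.

Unrolling the recursion gives $X_n=\sum_{j<n}a^{n-1-j}b_j$. The $b_j$ are independent with the same law, so $X_n$ has the law of $\sum_{j<n}a^jb_j$. Only the law at each fixed time matters to us, and from now on we write
\[
X_n=\sum_{j<n}a^jb_j .
\]

Consider the basic case $\mu=\frac12(\delta_0+\delta_1)$. Then $X_n$ is uniform on the $2^n$ integers whose $n$ base-$a$ digits are all $0$ or $1$. These occupy at most $2^n$ residues, so $\mathrm{TV}_q(n)\ge1-2^n/q$, and for every $q$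
\begin{equation}\label{eq:counting}
t_q(\varepsilon)\ge\log_2q+\log_2(1-\varepsilon).
\end{equation}
The chain receives one bit per step and needs about $\log_2q$ bits.

For $a=2$ this bound is sharp, because $X_n$ is uniform on $\{0,\dots,2^n-1\}$. Write $2^n=cq+s$ with $0\le s<q$. Then $s$ residues have probability $(c+1)/2^n>1/q$, and the others have probability $c/2^n\le1/q$. The distance is the total excess over $1/q$:
\begin{equation}\label{eq:two}
\mathrm{TV}_q(n)=s\Big(\frac{c+1}{2^n}-\frac1q\Big)=\frac{s(q-s)}{q\,2^n}\le\frac{q}{4\cdot2^n}\qquad(a=2).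
\end{equation}

For $a\ge3$ the $2^n$ values of $X_n$ form a sparse subset of $[0,a^n)$. If reduction modulo $q$ scattered them like a random map, they would be equidistributed as soon as $2^n$ is much larger than $q$, and the mixing time would again be about $\log_2q$, whatever $a$ is. Two examples show that this guess cannot hold for every $q$. If $a=q=3$, then $X_n\bmod 3\in\{0,1\}$ and $\mathrm{TV}_3(n)\ge\frac13$ for all $n$; so we assume that $q$ is coprime to $a$. If $a=8$ and $q=8^k-1$, then $8^k\equiv1\pmod q$, so $X_{6k}\equiv\sum_{j<k}8^jB_j$ with $B_j=\sum_{i<6}b_{j+ik}\in\{0,\dots,6\}$. Thus $X_{6k}$ occupies at most $7^k=o(q)$ residues, although $6k>2\log_2q$. Such moduli are rare, and one is led to the following question, which is taken from Eberhard and Varj\'u \cite{EV}.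

\begin{quote}
Let $a\ge2$, $\mu=\frac12(\delta_0+\delta_1)$ and $\varepsilon\in(0,1)$. Is $t_q(\varepsilon)=(1+o(1))\log_2q$ for almost all $q$ with $(q,a)=1$?
\end{quote}

Here $o(1)\to0$ as $q\to\infty$, and ``almost all'' means outside a set of density zero among the positive integers coprime to $a$. We say that a set $E$ of positive integers has \emph{density zero} if $|E\cap[1,M]|=o(M)$. At least $M/a$ of the integers in $[1,M]$ are coprime to $a$, namely those congruent to $1$ modulo $a$, so such a set $E$ is also negligible among the integers coprime to $a$. The answer is yes for every $a\ge2$.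

\begin{theorem}\label{thm:main}
Let $a\ge2$ and $\mu=\frac12(\delta_0+\delta_1)$. There is a set $E$ of density zero such that for every fixed $\varepsilon\in(0,1)$
\[
t_q(\varepsilon)=(1+o(1))\log_2q\qquad\text{as }q\to\infty,\ (q,a)=1,\ q\notin E .
\]
The lower bound \eqref{eq:counting} holds for all $q$.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $\mu=\frac12(\delta_0+\delta_1)$.
\begin{itemize}
\item[(i)] If $a=2$, then $t_q(\varepsilon)=\log_2q+O_\varepsilon(1)$ for all odd $q$.
\item[(ii)] If $a\ge3$, there is $c_a>0$ such that for every $\varepsilon\in(0,1)$ and all large $k$, the modulus $q=a^k-1$ satisfies $t_q(\varepsilon)\ge c_a\log q\log\log q$.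
\end{itemize}
\end{theorem}

Part (i) is already proved: it follows from \eqref{eq:counting} and \eqref{eq:two}, since the latter gives $\mathrm{TV}_q(n)\le\varepsilon$ once $2^n\ge q/(4\varepsilon)$. Part (ii) shows that the exceptional set cannot be dropped for any $a\ge3$.

The method applies to other step distributions. Call $\mu$ \emph{admissible} if its support is finite, has at least two points, and the differences of its points have greatest common divisor $1$. Different step sequences may now give the same integer $X_n$, and the information gained per step is measured by the growth of the Shannon entropy $H(Y)=-\sum_yP(Y=y)\log P(Y=y)$. All logarithms without a subscript are natural, and $H(\mu)=H(b_0)$.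

\begin{theorem}\label{thm:general}
Let $a\ge2$ and let $\mu$ be admissible. Then $h=\lim_nH(X_n)/n$ exists and $0<h\le\log a$. There is a set $E$ of density zero such that for every fixed $\varepsilon\in(0,1)$
\[
t_q(\varepsilon)=(1+o(1))\frac{\log q}{h}\qquad\text{as }q\to\infty,\ (q,a)=1,\ q\notin E .
\]
If the atoms of $\mu$ are distinct modulo $a$, then $h=H(\mu)$.
\end{theorem}

The leading term does not depend on $\varepsilon$, so the chains exhibit cutoff: the distance drops from near $1$ to near $0$ in a window much shorter than the mixing time. The rate $h$ can be smaller than $H(\mu)$: for $a=2$ and $\mu$ uniform on $\{0,1,2\}$ we have $h\le\log2<\log3=H(\mu)$. For $\mu=\frac12(\delta_0+\delta_1)$ we have $h=\log2$, and the asymptotic formula is that of Theorem~\ref{thm:main}, whose proof, however, needs no entropy theory.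

After the preliminaries we treat the moduli $a^k-1$ (Section~\ref{sec:slow}), since they show which obstruction the upper bound has to rule out. Section~\ref{sec:idea} explains the upper bound for $a=3$ and prime $q$, Sections~\ref{sec:good} and~\ref{sec:upper} prove it in general, and Section~\ref{sec:entropy} adds the entropy arguments for Theorem~\ref{thm:general}.

\section{Preliminaries}\label{sec:prelim}

We write $e(x)=e^{2\pi ix}$, and $\|x\|$ for the distance from $x$ to the nearest integer.

\subsection*{Monotonicity}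
Let $(a,q)=1$. Each map $x\mapsto ax+s$ is a bijection of $\mathbf Z/q\mathbf Z$; it fixes $u_q$ and preserves $\ell^1$ distances. Since $\pi_{n+1}$ is the $\mu$-average over $s$ of the images of $\pi_n$ under these maps, the triangle inequality gives $\mathrm{TV}_q(n+1)\le\mathrm{TV}_q(n)$. Hence $\mathrm{TV}_q(n)>\varepsilon$ implies $t_q(\varepsilon)>n$.

\subsection*{Fourier transform}
A \emph{measure} on $\mathbf Z$ is a nonnegative function $\nu$ with finite support, and $\hat\nu(x)=\sum_u\nu(u)e(ux)$. The function $\hat\nu$ is $1$-periodic and bounded by the total mass of $\nu$. The transform of a convolution is the product of the transforms, so $\mathbf E\,e(xX_n)=\prod_{j<n}\hat\mu(a^jx)$. The sum $\sum_{r\bmod d}e(rm/d)$ equals $d$ if $d\mid m$ and $0$ otherwise. Expanding the square therefore gives Parseval's identity in the form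
\begin{equation}\label{eq:parseval}
\sum_{r\bmod d}|\hat\nu(r/d)|^2=d\sum_{u\equiv u'\ (\mathrm{mod}\ d)}\nu(u)\nu(u') .
\end{equation}

\begin{lemma}\label{lem:L2}
Let $\lambda$ be a measure on $\mathbf Z$ of total mass $1-\tau$ with $\lambda(x)\le P(X_n=x)$ for all $x$. Then
\[
\mathrm{TV}_q(n)\le\tau+\frac12\Big(\sum_{\xi=1}^{q-1}|\hat\lambda(\xi/q)|^2\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $\pi'$ be the reduction of $\lambda$ modulo $q$ and $f=\pi'-(1-\tau)u_q$. Then $\pi_n-u_q=(\pi_n-\pi')+f-\tau u_q$, and $\pi_n-\pi'$ is nonnegative with sum $\tau$, so $\mathrm{TV}_q(n)\le\tau+\frac12\sum_x|f(x)|$. Let $\tilde f(\xi)=\sum_xf(x)e(x\xi/q)$. By the Cauchy--Schwarz inequality and Parseval's identity, $(\sum_x|f(x)|)^2\le q\sum_x|f(x)|^2=\sum_{\xi \bmod q}|\tilde f(\xi)|^2$. Finally $\tilde f(0)=0$, and $\tilde f(\xi)=\hat\lambda(\xi/q)$ for $\xi\not\equiv0$.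
\end{proof}

For Theorem~\ref{thm:main} we take $\tau=0$. In Theorem~\ref{thm:general} we use $\tau$ to discard atypically heavy atoms, which carry little mass but could dominate a sum of squares.

\subsection*{The function $\varphi$}
Let $\mu$ be admissible and $\varphi=|\hat\mu|$; for $\mu=\frac12(\delta_0+\delta_1)$ this is $|\cos\pi x|$. The function $\varphi$ is continuous, $1$-periodic and at most $1$. Equality $\varphi(x)=1$ forces all the numbers $e(sx)$, $s\in\operatorname{supp}\mu$, to coincide, so $(s-s')x\in\mathbf Z$ for all $s,s'$ in the support. As $1$ is an integer combination of the differences $s-s'$, this gives $x\in\mathbf Z$. By compactness,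
\begin{equation}\label{eq:rho}
\rho(\beta)=\max\{\varphi(x):\|x\|\ge\beta\}<1\qquad(0<\beta\le\tfrac12).
\end{equation}
This is the only place where the condition on the differences is used.

\subsection*{The divisor bound}
Let $T(W)$ be the largest number of positive divisors of an integer in $[1,W]$. The classical divisor bound states that for every $\gamma>0$ there is $C_\gamma$ with $T(W)\le C_\gamma W^\gamma$ for all $W\ge1$.

\section{Slow mixing modulo $a^k-1$}\label{sec:slow}

In this section we prove Theorem~\ref{thm:all}(ii). Let $\mu=\frac12(\delta_0+\delta_1)$, so that $\hat\mu(x)=\frac12(1+e(x))$ and $|\hat\mu(x)|=|\cos\pi x|$. Let $a\ge3$, $k\ge2$ and $q=a^k-1$, which is coprime to $a$.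

The Fourier coefficient $\prod_{j<n}\hat\mu(a^j\xi/q)$ is large when the orbit of $\xi/q$ under multiplication by $a$ modulo $1$ stays near $0$. For $a=3$, $q=26$, $\xi=1$ the orbit is $\frac1{26},\frac3{26},\frac9{26}$ and then $\frac{27}{26}\equiv\frac1{26}$ again. In general it is periodic with period $k$, and since $a^{-k}\le\frac19$,
\begin{equation}\label{eq:orbit}
0<\frac{a^j}{q}=\frac{a^{j-k}}{1-a^{-k}}\le\frac98\,a^{j-k}\qquad(0\le j<k).
\end{equation}
So only the last few points of each period are far from $0$. Put $z=\prod_{j<k}\hat\mu(a^j/q)$. By \eqref{eq:orbit}, $a^{k-i}/q\le\frac98 3^{-i}\le\frac38$ for $1\le i\le k$, and the cosine decreases on $[0,\pi/2]$, so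
\[
|z|\ge c_0:=\prod_{i\ge1}\cos\big(\tfrac98\pi3^{-i}\big)\in(0,1).
\]
The product is positive because each factor is positive and $1-\cos y\le y^2/2$ is summable along $y=\frac98\pi3^{-i}$. This is where $a\ge3$ matters: for $a=2$ the last point of the period is $2^{k-1}/q=\frac12+\frac1{2q}$, and then $|z|\le\sin\frac{\pi}{2q}$.

Let $n=mk$ with $m\ge1$. For integer $y$, the residue $a^jy\bmod q$ depends only on $j\bmod k$, so
\[
\mathbf E\,e(a^iX_n/q)=\prod_{j<mk}\hat\mu(a^{i+j}/q)=z^m\qquad\text{for every }i .
\]
One such coefficient gives only $\mathrm{TV}_q(mk)\ge\frac12c_0^m$, which detects nothing beyond a bounded number of periods. But there are $k$ frequencies $1,a,\dots,a^{k-1}$ with the same coefficient. If they are almost uncorrelated, their sum has mean of size at least $kc_0^m$ against fluctuations of order roughly $\sqrt k$, and the bias remains visible for $m$ up to a multiple of $\log k$. So define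
\[
S(x)=\sum_{i<k}e(a^ix/q)\quad(x\in\mathbf Z/q\mathbf Z),\qquad w_i=\prod_{j<k}\hat\mu\big((a^i-1)a^j/q\big)\quad(i\bmod k).
\]
Then $\mathbf E\,S(X_n)=kz^m$. Since $a^i-a^{i'}\equiv(a^{i''}-1)a^{i'}\pmod q$ for the residue $i''$ of $i-i'$ modulo $k$, and a product over a full period is unchanged by a shift of $j$, we have $\mathbf E\,e((a^i-a^{i'})X_n/q)=w_{i-i'}^m$. Hence
\begin{equation}\label{eq:var}
\operatorname{Var}S(X_n)=\mathbf E|S(X_n)|^2-k^2|z|^{2m}=k\sum_{i\bmod k}\big(w_i^m-|z|^{2m}\big).
\end{equation}

\begin{lemma}\label{lem:corr}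
For $1\le i\le k-1$ we have $\big|w_i-|z|^2\big|\le2(a^{-i}+a^{i-k})$.
\end{lemma}

\begin{proof}
Let $\alpha_j=a^{i+j}/q$ and $\beta_j=a^j/q$. Then $w_i=\prod_{j<k}\hat\mu(\alpha_j-\beta_j)$, and $|z|^2=\prod_{j<k}\hat\mu(\alpha_j)\hat\mu(-\beta_j)$, because $z=\prod_j\hat\mu(\alpha_j)$ and $\bar z=\prod_j\hat\mu(-\beta_j)$. With $x=e(\alpha)$ and $y=e(-\beta)$,
\[
\hat\mu(\alpha-\beta)-\hat\mu(\alpha)\hat\mu(-\beta)=\frac{1+xy}2-\frac{(1+x)(1+y)}4=\frac{(1-x)(1-y)}4,
\]
and $|1-e(\alpha)|\le2\pi\|\alpha\|$, so this difference is at most $\pi^2\|\alpha\|\|\beta\|$ in modulus. For complex numbers of modulus at most $1$, replacing factors one at a time gives $|\prod x_j-\prod y_j|\le\sum|x_j-y_j|$. By \eqref{eq:orbit}, $\|\beta_j\|\le\frac98a^{j-k}$, while $\|\alpha_j\|\le\frac98a^{i+j-k}$ if $j<k-i$ and $\|\alpha_j\|\le\frac98a^{i+j-2k}$ if $k-i\le j<k$. Using $\sum_{j<J}a^{2j}\le a^{2J}/(a^2-1)$ with $J=k-i$ and with $J=k$,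
\[
\big|w_i-|z|^2\big|\le\frac{81\pi^2}{64}\Big(\sum_{j<k-i}a^{2j+i-2k}+\sum_{j<k}a^{2j+i-3k}\Big)\le\frac{81\pi^2}{64(a^2-1)}\big(a^{-i}+a^{i-k}\big),
\]
and the constant is at most $810/512<2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(ii)]
In \eqref{eq:var} the term $i=0$ is $1-|z|^{2m}\le1$. For $i\ne0$, the telescoping inequality and Lemma~\ref{lem:corr} give $|w_i^m-|z|^{2m}|\le2m(a^{-i}+a^{i-k})$. Since $\sum_{i\ge1}a^{-i}\le\frac12$, we obtain $\operatorname{Var}S(X_n)\le k(1+2m)$. Under $u_q$ the function $S$ has mean $0$ and second moment $k$, because $1,a,\dots,a^{k-1}$ are distinct and nonzero modulo $q$.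

Let $B=\{x:|S(x)|\le\frac12k|z|^m\}$. Chebyshev's inequality under $u_q$ gives $u_q(B)\ge1-4/(k|z|^{2m})$. If $X_n\bmod q\in B$, then $|S(X_n)-kz^m|\ge\frac12k|z|^m$, so $\pi_n(B)\le4(1+2m)/(k|z|^{2m})$. Therefore
\[
\mathrm{TV}_q(mk)\ge u_q(B)-\pi_n(B)\ge1-\frac{8+8m}{k\,c_0^{2m}} .
\]
Take $m=\lfloor\log k/(4\log(1/c_0))\rfloor$. Then $c_0^{2m}\ge k^{-1/2}$, so $\mathrm{TV}_q(mk)\ge1-(8+8m)k^{-1/2}\to1$ as $k\to\infty$. By monotonicity, $t_q(\varepsilon)>mk$ for fixed $\varepsilon<1$ and large $k$. Finally $k\ge\log q/\log a$, and for large $k$ we have $\log k\ge\frac12\log\log q$ and $m\ge\log k/(8\log(1/c_0))$. The claim follows with $c_a=1/(16\log a\,\log(1/c_0))$.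
\end{proof}

\section{Collisions, and the method for prime moduli}\label{sec:idea}

We turn to upper bounds. Let $\mu=\frac12(\delta_0+\delta_1)$ for the moment, and let $X_n'$ be an independent copy of $X_n$. Lemma~\ref{lem:L2} with $\tau=0$ and \eqref{eq:parseval} give
\[
4\,\mathrm{TV}_q(n)^2\le q\,P(X_n\equiv X_n' \bmod q)-1=\frac{q}{2^n}+q\,P\big(X_n\ne X_n',\ q\mid X_n-X_n'\big)-1 .
\]
The first term is small once $n$ passes $\log_2q$. The guess of the introduction says that the last probability is close to $1/q$. For a single $q$ we have no access to it. Summed over $q\in(Q,2Q]$, it becomes the expected number of divisors of $X_n-X_n'$ in that range, which we can bound.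

\begin{lemma}\label{lem:collision}
Let $\nu$ be a measure on $\mathbf Z$ of mass at most $1$, supported in an interval of length $W\ge1$. For every integer $D\ge1$,
\[
\sum_{D<d\le2D}\ \sum_{r\bmod d}|\hat\nu(r/d)|^2\le2D\Big(D\sum_u\nu(u)^2+T(W)\Big).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:parseval} the left side is at most $2D\sum_{u,u'}\nu(u)\nu(u')\,\#\{d\in(D,2D]:d\mid u-u'\}$. For $u=u'$ the count is $D$. For $u\ne u'$ it is at most $T(W)$, and $\sum_{u,u'}\nu(u)\nu(u')\le1$.
\end{proof}

For the law of $X_n$, with $D=Q\le2^n$ and $n=O(\log Q)$, the bound is $Q^{1+o(1)}$, while we need the terms with $r\not\equiv0$ to sum to $o(Q)$. We are short by a factor $Q^{o(1)}$ only. The idea is to recover this factor with a few extra digits, whose only task is to make every nonzero Fourier coefficient smaller by a fixed power of $Q$.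

\begin{example}\label{ex:prime}
Let $a=3$, $Q=2^N$, $n=2N$, and split $X_n=U+V$ into odd and even digits:
\[
U=\sum_{i<N}3^{2i+1}b_{2i+1},\qquad V=\sum_{i<N}9^ib_{2i}.
\]
The law $\nu$ of $U$ is uniform on $Q$ integers in $[0,9^N]\subset[0,Q^4]$, so $\sum_u\nu(u)^2=1/Q$. Since $U$ and $V$ are independent, $|\mathbf E\,e(xX_n)|=|\hat\nu(x)|\prod_{i<N}|\cos(\pi9^ix)|$. Consider the condition
\begin{equation}\label{eq:toy}
\prod_{i<N}|\cos(\pi9^ir/q)|\le Q^{-\eta}\qquad\text{for all }r\text{ coprime to }q .
\end{equation}
Lemma~\ref{lem:good} below, with $L=2$ and $\delta=1$, provides $\eta>0$ such that for large $Q$ the condition fails for at most $Q^{1/2}$ integers $q\in(Q,2Q]$; the lemma uses only the first $\lceil\log_3Q\rceil\le N$ factors. If $q$ is prime, every nonzero frequency is coprime to $q$. Lemmas~\ref{lem:L2} and~\ref{lem:collision} then give, with the sum taken over the primes $q\in(Q,2Q]$ satisfying \eqref{eq:toy},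
\[
\sum_q4\,\mathrm{TV}_q(n)^2\le Q^{-2\eta}\cdot2Q\big(1+T(Q^4)\big)\le Q^{1-\eta}\qquad(Q\text{ large}).
\]
So at most $Q^{1/2}+Q^{1-\eta}/(4\varepsilon^2)$ primes in $(Q,2Q]$ have $\mathrm{TV}_q(2\log_2Q)>\varepsilon$, which is negligible against the number of primes there, of order $Q/\log Q$.
\end{example}

The example loses a factor $2$ in time, because half of the digits were given to $V$. Any power saving beats $T$, so it suffices to give $V$ every $L$-th digit, with $L$ large and fixed. These digits must be spread over all scales. If $a\ge3$ and $V$ used $N$ consecutive positions $j_0,\dots,j_0+N-1$ with $a^N\le q$, then at the frequency $r\equiv a^{-j_0}\pmod q$ its coefficient would have modulus $\prod_{i<N}\cos(\pi a^i/q)\ge\prod_{i\ge1}\cos(\pi3^{-i})>0$ for every $q$ coprime to $a$. It remains to prove that conditions like \eqref{eq:toy} hold for most denominators, and to handle composite $q$, where $\xi/q$ may reduce to a fraction with a small denominator.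

\section{Most denominators are good}\label{sec:good}

From now on $\mu$ is admissible. By \eqref{eq:rho}, a product $\prod_{i<N}\varphi(A^ix)$ can be large only if few of the points $A^ix$ are far from the integers, as happened in Section~\ref{sec:slow}. Such $x$ have a base-$A$ expansion, with signed digits, in which few digits are nonzero; for instance $1/(A^k-1)$ has one nonzero digit in each period of length $k$. There are few sparse digit strings.

\begin{lemma}\label{lem:cover}
Let $A\ge2$, $N\ge1$ be integers and $K\ge0$. The set of $x\in\mathbf R/\mathbf Z$ such that $\|A^ix\|\ge\frac1{2A}$ for at most $K$ indices $0\le i<N$ is covered by at most $\sum_{i\le K}\binom Ni(A+1)^i$ half-open intervals of length $A^{-N}$.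
\end{lemma}

\begin{proof}
Let $y_i\in[-\frac12,\frac12)$ represent $A^ix$ modulo $1$. Then $c_i=Ay_i-y_{i+1}$ is an integer with $|c_i|\le\frac{A+1}2$, so it has at most $A+1$ possible nonzero values. If $|y_i|<\frac1{2A}$, then $|Ay_i|<\frac12$, so $y_{i+1}=Ay_i$ and $c_i=0$. Hence for $x$ in our set at most $K$ of $c_0,\dots,c_{N-1}$ are nonzero, and the number of such sequences is at most the stated sum. Iterating $y_i=(c_i+y_{i+1})/A$ gives $y_0=\sum_{i<N}c_iA^{-i-1}+A^{-N}y_N$, so the sequence $(c_i)$ confines $y_0$ to a half-open interval of length $A^{-N}$.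
\end{proof}

We want these intervals to contain fewer than $D$ fractions with denominator in $(D,2D]$. Length $1/D$ is too long, since $[0,1/D)$ contains $1/d$ for every such $d$. Length $D^{-1-\delta}$ will do. Fix $\delta\in(0,1]$ and an integer $L\ge2$, put $A=a^L$, and for integers $D\ge A$ let
\begin{equation}\label{eq:ND}
N_D=\Big\lceil\frac{(1+\delta)\log D}{\log A}\Big\rceil\le\frac{2(1+\delta)\log D}{\log A}\le\frac{4\log D}{\log A},
\end{equation}
where we used $\lceil y\rceil\le2y$ for $y\ge1$. Thus $A^{-N_D}\le D^{-1-\delta}$. Given $\eta>0$, call an integer $d\in(D,2D]$ \emph{good} if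
\[
\prod_{i<N_D}\varphi(A^ir/d)\le D^{-\eta}\qquad\text{for every }r\text{ coprime to }d,
\]
and \emph{bad} otherwise.

\begin{lemma}\label{lem:good}
There are $\eta>0$ and $D_0\ge A$, depending only on $a,\mu,\delta,L$, such that for all $D\ge D_0$ at most $D^{1-\delta/2}$ integers $d\in(D,2D]$ are bad.
\end{lemma}

\begin{proof}
Let $\rho=\max(\frac12,\rho(\frac1{2A}))\in[\frac12,1)$ and $\eta'=\eta/\log(1/\rho)$, with $\eta$ to be chosen. If $d$ is bad, there is a fraction $x=r/d$ in lowest terms with $\prod_{i<N_D}\varphi(A^ix)>D^{-\eta}$. If $\|A^ix\|\ge\frac1{2A}$ for $k$ indices $i<N_D$, the product is at most $\rho^k$, so $k\le K:=\eta'\log D$. By Lemma~\ref{lem:cover} all these fractions lie, modulo $1$, in $J$ intervals of length at most $D^{-1-\delta}$, where for any $\theta\in(0,1]$, by the binomial theorem and \eqref{eq:ND},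
\[
J\le\theta^{-K}\sum_{i}\binom{N_D}i\big(\theta(A+1)\big)^i=\theta^{-K}\big(1+\theta(A+1)\big)^{N_D}\le D^{\,\eta'\log(1/\theta)+4\theta(A+1)/\log A}.
\]
Choose $\theta$ with $4\theta(A+1)/\log A\le\delta/8$, and then $\eta$ with $\eta'\log(1/\theta)\le\delta/8$. This gives $J\le D^{\delta/4}$. Two distinct points of $\mathbf R/\mathbf Z$ with denominators at most $2D$ are at distance at least $1/(4D^2)$, so each interval contains at most $1+4D^{1-\delta}\le5D^{1-\delta}$ of them. Distinct bad $d$ give distinct reduced fractions. So there are at most $5D^{1-3\delta/4}$ bad $d$, and this is at most $D^{1-\delta/2}$ once $D^{\delta/4}\ge5$.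
\end{proof}

\section{The upper bound}\label{sec:upper}

The next proposition isolates what is needed from the large part $U$ of the digits: after discarding a small mass, its collision probability is at most $1/Q$. The parameter $h$ will be $\log2$ in Theorem~\ref{thm:main} and the entropy rate in Theorem~\ref{thm:general}.

\begin{proposition}\label{prop:main}
Let $\mu$ be admissible, $0<\delta\le1$, $L\ge2$, $A=a^L$ and $0<h\le\log a$. For $Q$ a power of $2$ let $N=\lceil(1+\delta)\log Q/(Lh)\rceil$, $n=LN$, and
\[
U=\sum_{j<n,\ L\nmid j}a^jb_j,\qquad V=\sum_{i<N}A^ib_{Li},\qquad X_n=U+V .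
\]
Suppose that for all large $Q$ there is a measure $\nu=\nu_Q$ on $\mathbf Z$ with $\nu(u)\le P(U=u)$ for all $u$, with total mass $1-\tau_Q$ where $\tau_Q\to0$, and with $\sum_u\nu(u)^2\le1/Q$. Then for each $\varepsilon>0$ the number of $q\in(Q,2Q]$ with $(q,a)=1$ and $\mathrm{TV}_q(n)>\varepsilon$ is $o(Q)$ as $Q\to\infty$.
\end{proposition}

\begin{proof}
Since $U$ and $V$ are independent, the convolution $\lambda$ of $\nu$ with the law of $V$ is bounded by the law of $X_n$ and has mass $1-\tau_Q$. Lemma~\ref{lem:L2} gives $\mathrm{TV}_q(n)\le\tau_Q+\frac12\Delta(q)^{1/2}$, where, grouping the fractions $\xi/q$ by their reduced denominator,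
\[
\Delta(q)=\sum_{d\mid q,\ d>1}S_d,\qquad S_d=\sum_{\substack{r\bmod d\\(r,d)=1}}|\hat\nu(r/d)|^2\prod_{i<N}\varphi(A^ir/d)^2 .
\]
For large $Q$ we have $\tau_Q<\varepsilon/2$, so $\mathrm{TV}_q(n)>\varepsilon$ implies $\Delta(q)>\varepsilon^2$. Let $(q,a)=1$ throughout; then all divisors $d$ that occur are coprime to $a$.

Example~\ref{ex:prime} treats $d=q$. The same argument works while the saving $D^{-\eta}$ for $d\in(D,2D]$ beats $T=Q^{o(1)}$, that is, for $D\ge Q^\kappa$ with $\kappa$ fixed. For smaller $D$ it fails, but then $N$ is many times $N_D$ and goodness can be applied repeatedly. For bounded $d$ we cannot discard bad denominators, since a positive proportion of $q$ are multiples of $d$, and we use \eqref{eq:rho} directly.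

Take $\eta,D_0$ from Lemma~\ref{lem:good}, and $\kappa\in(0,\frac12)$ with $\eta\lfloor\frac1{2\kappa}\rfloor\ge1$. Let $D_1\ge D_0$ be a power of $2$, and let $Q\ge D_1$. Below $D$ runs over the numbers $D_12^i\le Q$, $i\ge0$; the intervals $(D,2D]$ partition $(D_1,2Q]$. For $d\in(D,2D]$,
\begin{equation}\label{eq:mult}
\#\{q\in(Q,2Q]:d\mid q\}\le Q/D+1\le2Q/D .
\end{equation}

\emph{(a) Bad divisors.} By Lemma~\ref{lem:good} and \eqref{eq:mult}, the number of $q\in(Q,2Q]$ divisible by some bad $d>D_1$ is at most $\sum_D2QD^{-\delta/2}\le C_\delta QD_1^{-\delta/2}$, with $C_\delta=2/(1-2^{-\delta/2})$. We discard these $q$.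

\emph{(b) Divisors $2\le d\le D_1$.} If $(r,d)=1$, then $A^ir$ is coprime to $d$, because $(d,a)=1$. So $A^ir/d\notin\mathbf Z$ and $\|A^ir/d\|\ge1/D_1$ for all $i$. With $\rho_1=\rho(1/D_1)<1$ and $|\hat\nu|\le1$ we get $S_d\le D_1\rho_1^{2N}$. These $d$ contribute at most $D_1^2\rho_1^{2N}$ to each $\Delta(q)$.

\emph{(c) Good $d\in(D,2D]$ with $D<Q^\kappa$.} By \eqref{eq:ND} and $h\le\log a$,
\[
\frac N{N_D}\ge\frac{(1+\delta)\log Q}{Lh}\cdot\frac{L\log a}{2(1+\delta)\log D}\ge\frac{\log Q}{2\log D}\ge\frac1{2\kappa}.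
\]
So the range $0\le i<N$ contains $\lfloor\frac1{2\kappa}\rfloor$ disjoint blocks of $N_D$ consecutive indices. The product over a block starting at $i_0$ is the product in the definition of goodness for the numerator $A^{i_0}r$, which is coprime to $d$. Hence $\prod_{i<N}\varphi(A^ir/d)\le D^{-\eta\lfloor1/(2\kappa)\rfloor}\le D^{-1}$ and $S_d\le2D\cdot D^{-2}=2/D$. By \eqref{eq:mult}, the sum of $S_d$ over $q\in(Q,2Q]$ and over these $d\mid q$ is at most
\[
\sum_DD\cdot\frac{2Q}D\cdot\frac2D\le\frac{8Q}{D_1}.
\]

\emph{(d) Good $d\in(D,2D]$ with $Q^\kappa\le D\le Q$.} From $h\le\log a$ and $D\le Q$ we get $(1+\delta)\log Q/(Lh)\ge(1+\delta)\log D/\log A$, so $N\ge N_D$: the sparse digits of $V$ reach the scale required by Lemma~\ref{lem:good}. Thus $S_d\le D^{-2\eta}\sum_{r\bmod d}|\hat\nu(r/d)|^2$. Let $R$ be the diameter of $\operatorname{supp}\mu$. The support of $\nu$ lies in an interval of length $W=Ra^n$, and $n\le2\log Q/h+L$ gives $W\le Ra^LQ^{2\log a/h}$. By the divisor bound, $T(W)\le Q^{\kappa\eta}\le D^\eta$ for large $Q$.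 Also $D\sum_u\nu(u)^2\le D/Q\le1\le D^\eta$. Lemma~\ref{lem:collision} bounds the sum of $S_d$ over the good $d\in(D,2D]$ by $D^{-2\eta}\cdot2D\cdot2D^\eta=4D^{1-\eta}$. By \eqref{eq:mult}, the sum of $S_d$ over $q\in(Q,2Q]$ and over these $d\mid q$ is at most
\[
\sum_{D\ge Q^\kappa}\frac{2Q}D\cdot4D^{1-\eta}\le C'_\eta\,Q^{1-\kappa\eta},\qquad C'_\eta=\frac8{1-2^{-\eta}} .
\]

\emph{Conclusion.} For $q$ not discarded in (a), every divisor $d>1$ falls under (b), (c) or (d). Markov's inequality applied to the sum of $\Delta(q)$ over these $q$ gives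
\[
\frac1Q\,\#\{q\in(Q,2Q]:(q,a)=1,\ \Delta(q)>\varepsilon^2\}\le\frac{C_\delta}{D_1^{\delta/2}}+\frac1{\varepsilon^2}\Big(D_1^2\rho_1^{2N}+\frac8{D_1}+\frac{C'_\eta}{Q^{\kappa\eta}}\Big).
\]
Let $Q\to\infty$ with $D_1$ fixed; then $N\to\infty$, and the upper limit of the left side is at most $C_\delta D_1^{-\delta/2}+8/(\varepsilon^2D_1)$. The left side, $\eta$ and $\kappa$ do not depend on $D_1$, so we may let $D_1\to\infty$.
\end{proof}

The proposition gives one exceptional set for each pair $(\delta,\varepsilon)$. A diagonal argument merges them.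

\begin{corollary}\label{cor:exceptional}
Let $0<h\le\log a$. Suppose that for every $\delta\in(0,1]$ there is $L\ge2$ for which the hypothesis of Proposition~\ref{prop:main} holds. Then there is a set $E$ of density zero such that for every fixed $\varepsilon\in(0,1)$ we have $t_q(\varepsilon)\le(1+o(1))\log q/h$ as $q\to\infty$, $(q,a)=1$, $q\notin E$.
\end{corollary}

\begin{proof}
Let $E_{\delta,\varepsilon}$ be the set of $q$ coprime to $a$ with $t_q(\varepsilon)>(1+2\delta)\log q/h$. For $q\in(Q,2Q]$ and $Q$ large, the time $n$ of the proposition satisfies $n\le(1+\delta)\log Q/h+L\le(1+2\delta)\log q/h$, so $q\in E_{\delta,\varepsilon}$ implies $\mathrm{TV}_q(n)>\varepsilon$. Hence $|E_{\delta,\varepsilon}\cap(Q,2Q]|=o(Q)$ along powers of $2$. Given $\gamma>0$, this count is at most $\gamma Q$ for $Q\ge Q_\gamma$, so $|E_{\delta,\varepsilon}\cap[1,M]|\le Q_\gamma+2\gamma M$; thus $E_{\delta,\varepsilon}$ has density zero.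

Let $E_k=E_{1/k,1/k}$ for $k\ge2$. These sets increase with $k$, because $t_q(\frac1{k+1})\ge t_q(\frac1k)$ and the threshold decreases. Choose $M_2<M_3<\cdots$ with $|E_k\cap[1,M]|\le M/k$ for all $M\ge M_k$, and let $E=\bigcup_{k\ge2}\big(E_k\cap[M_k,M_{k+1})\big)$. For $M\in[M_k,M_{k+1})$ we have $E\cap[1,M]\subset E_k\cap[1,M]$, so $E$ has density zero. If $q\in[M_k,M_{k+1})$ is coprime to $a$, $q\notin E$ and $1/k\le\varepsilon$, then $t_q(\varepsilon)\le t_q(\frac1k)\le(1+\frac2k)\log q/h$, and $k\to\infty$ as $q\to\infty$.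
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The lower bound is \eqref{eq:counting}. For the upper bound take $h=\log2\le\log a$. Given $\delta\in(0,1]$, let $L=\lceil4/\delta\rceil$, let $\nu$ be the law of $U$, and $\tau_Q=0$. The $b_j\in\{0,1\}$ are base-$a$ digits, so $U$ is uniform on $2^{(L-1)N}$ distinct integers and $\sum_u\nu(u)^2=2^{-(L-1)N}$. Since $LN\ge(1+\delta)\log_2Q$,
\[
(L-1)N\ge\Big(1-\frac\delta4\Big)(1+\delta)\log_2Q=\Big(1+\frac{\delta(3-\delta)}4\Big)\log_2Q\ge\log_2Q .
\]
So $\sum_u\nu(u)^2\le1/Q$, and Corollary~\ref{cor:exceptional} applies.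
\end{proof}

\section{General steps and the entropy rate}\label{sec:entropy}

For general $\mu$ the law of $X_n$ is not uniform on its support. The substitute is that most of its mass sits on atoms of size $e^{-(h+o(1))n}$. A lower bound for typical atoms replaces the counting argument \eqref{eq:counting}, and an upper bound supplies the measure $\nu$.

We use these properties of entropy, for random variables with finitely many values: $H(Y)$ is at most the logarithm of the number of values of $Y$; $H(f(Y))\le H(Y)$, with equality if $f$ is injective on the values of $Y$; and $H(Y,Z)\le H(Y)+H(Z)$, with equality if $Y,Z$ are independent. For independent integer-valued $Y,Z$ they imply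
\begin{equation}\label{eq:entsum}
H(Y)\le H(Y+Z)\le H(Y)+H(Z);
\end{equation}
the left inequality follows from $H(Y)+H(Z)=H(Y,Z)=H(Y+Z,Z)\le H(Y+Z)+H(Z)$. We also use Fekete's lemma: if $x_N\ge0$ and $x_{N+M}\le x_N+x_M$, then $x_N/N\to\inf_Nx_N/N$. Finally we use Kingman's subadditive ergodic theorem (1968): if $\sigma$ is an ergodic measure-preserving map of a probability space and $f_N\ge0$ are integrable functions with $f_{N+M}\le f_N+f_M\circ\sigma^N$ almost surely, then $f_N/N\to\inf_N\mathbf Ef_N/N$ almost surely.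

\begin{lemma}\label{lem:aep}
Let $A\ge2$ be an integer, let $c_0,c_1,\dots$ be independent and identically distributed with finite support in $\mathbf Z$, and let $Y_N=\sum_{i<N}A^ic_i$ and $p_N(y)=P(Y_N=y)$. Then $h'=\lim_NH(Y_N)/N$ exists, and $-\frac1N\log p_N(Y_N)\to h'$ almost surely.
\end{lemma}

\begin{proof}
Regard $f_N=-\log p_N(Y_N)\ge0$ as a function of the sequence $(c_i)$, and let $\sigma$ be the shift $(c_0,c_1,\dots)\mapsto(c_1,c_2,\dots)$, which is measure-preserving and ergodic for an independent identically distributed sequence. We have $Y_{N+M}=Y_N+A^N\,(Y_M\circ\sigma^N)$, where $Y_M\circ\sigma^N$ is independent of $Y_N$ and has the law of $Y_M$. Hence $p_{N+M}(y+A^Ny')\ge p_N(y)p_M(y')$ for all $y,y'$, and so $f_{N+M}\le f_N+f_M\circ\sigma^N$. Each $f_N$ takes finitely many finite values almost surely, and $\mathbf Ef_N=H(Y_N)$. Taking expectations shows that $H(Y_N)$ is subadditive, so $h'$ exists and equals $\inf_N\mathbf Ef_N/N$. Kingman's theorem gives the almost sure limit.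
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
\emph{The rate.} The limit $h$ exists by Lemma~\ref{lem:aep} with $A=a$. Let $R\ge1$ be the diameter of $\operatorname{supp}\mu$. The values of $X_n$ lie in an interval of length $Ra^n$, so $H(X_n)\le\log(Ra^n+1)$ and $h\le\log a$.

Suppose $B\ge2$ is an integer such that the atoms of $\mu$ are distinct modulo $B$. Then $\sum_{i<N}B^is_i$ determines the atoms $s_0,\dots,s_{N-1}$. Indeed, if $\sum_iB^i(s_i-s_i')=0$ and $i_0$ is the least index with $s_{i_0}\ne s'_{i_0}$, then dividing by $B^{i_0}$ shows $B\mid s_{i_0}-s'_{i_0}$, which is impossible. If the atoms are distinct modulo $a$, take $B=a$: then $H(X_n)=nH(\mu)$ and $h=H(\mu)$. In general take $B=a^\ell>R$. Then $\sum_{i<N}a^{\ell i}b_{\ell i}$ has entropy $NH(\mu)$, and $X_{\ell N}$ is the sum of this variable and an independent one, so $H(X_{\ell N})\ge NH(\mu)$ by \eqref{eq:entsum}. Thus $h\ge H(\mu)/\ell>0$, since $\mu$ has at least two atoms.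

\emph{Lower bound, for all $q$ coprime to $a$.} Let $\delta\in(0,1)$, $n=\lfloor(1-\delta)\log q/h\rfloor$, and choose $\delta'>0$ with $(1-\delta)(h+\delta')<h$. Let $G=\{x\in\mathbf Z:P(X_n=x)\ge e^{-(h+\delta')n}\}$. By Lemma~\ref{lem:aep}, $P(X_n\in G)\to1$ as $q\to\infty$. The probabilities sum to at most $1$, so $|G|\le e^{(h+\delta')n}\le q^{(1-\delta)(h+\delta')/h}=o(q)$. Testing on the image of $G$ modulo $q$ gives $\mathrm{TV}_q(n)\ge P(X_n\in G)-|G|/q\to1$. By monotonicity $t_q(\varepsilon)>n$ for large $q$, and $\delta$ is arbitrary, so $t_q(\varepsilon)\ge(1-o(1))\log q/h$.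

\emph{Upper bound.} We verify the hypothesis of Corollary~\ref{cor:exceptional} for this $h$. Let $\delta\in(0,1]$ and choose $L\ge2$ with $L\ge8H(\mu)/(\delta h)$. In the notation of Proposition~\ref{prop:main},
\[
U=\sum_{i<N}A^iW_i,\qquad W_i=\sum_{0<j<L}a^jb_{Li+j},
\]
and the $W_i$ are independent and identically distributed, so Lemma~\ref{lem:aep} applies to $U$; let $h_L=\lim_NH(U)/N$. Removing $V$ costs little entropy: by \eqref{eq:entsum}, $H(X_{LN})\le H(U)+H(V)\le H(U)+NH(\mu)$, and dividing by $N$ and letting $N\to\infty$ gives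
\[
h_L\ge Lh-H(\mu)\ge Lh\Big(1-\frac\delta8\Big).
\]
Let $G$ be the set of $u$ with $P(U=u)\le e^{-N(h_L-\delta Lh/8)}$, and let $\nu(u)=P(U=u)$ for $u\in G$ and $\nu(u)=0$ otherwise. By Lemma~\ref{lem:aep} the mass $1-\tau_Q=P(U\in G)$ tends to $1$ as $Q\to\infty$. Since $h_L-\delta Lh/8\ge Lh(1-\delta/4)$ and $NLh\ge(1+\delta)\log Q$,
\[
\sum_u\nu(u)^2\le\max_u\nu(u)\le e^{-NLh(1-\delta/4)}\le Q^{-(1+\delta)(1-\delta/4)}\le Q^{-1}.
\]
Corollary~\ref{cor:exceptional} gives the set $E$ and the upper bound.
\end{proof}

\begin{remark}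
Suppose that the differences of the points of $\operatorname{supp}\mu$ have greatest common divisor $g>1$. Write $b_j=s_0+gb_j'$ with $s_0\in\operatorname{supp}\mu$. The law of $b'_j$ is admissible, and $X_n=x_n+gX_n'$, where $x_n=s_0\sum_{j<n}a^j$ is deterministic and $X'_n=\sum_{j<n}a^jb'_j$. If $(q,g)=1$, the map $y\mapsto x_n+gy$ is a bijection of $\mathbf Z/q\mathbf Z$, so $X_n$ and $X_n'$ are at the same distance from $u_q$, and Theorem~\ref{thm:general} applies to $X'_n$. If $g'=(q,g)>1$, then $X_n\bmod q$ lies in a coset of the subgroup $g'\mathbf Z/q\mathbf Z$, which has $q/g'\le q/2$ elements, so $\mathrm{TV}_q(n)\ge\frac12$ for all $n$.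
\end{remark}

\begin{thebibliography}{1}

\bibitem{EV}
Sean Eberhard and P\'eter P. Varj\'u,
\emph{Mixing time of the Chung--Diaconis--Graham random process},
arXiv:2003.08117 (2020).

\end{thebibliography}
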